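# Spectra without intervals: random Schrödinger operators over a limit-periodic background

## 1. Zero background: the spectrum is $[-2,2]+\operatorname{supp}\nu$

Let $\Delta$ be the operator $[\Delta\psi](n)=\psi(n+1)+\psi(n-1)$ on $\ell^2(\mathbb Z)$. Fourier series turn it into multiplication by $2\cos\theta$, so $\|\Delta\|=2$ and $\sigma(\Delta)=[-2,2]$. Let $\nu$ be a compactly supported probability measure on $\mathbb R$, let $\operatorname{supp}\nu$ be its topological support, and let $\{V^{\rm AM}_\omega(n)\}_{n\in\mathbb Z}$ be i.i.d. with distribution $\nu$, defined on $(\Omega,\mu)$ with $\mu=\nu^{\mathbb Z}$. For a bounded function $V_{\rm bg}:\mathbb Z\to\mathbb R$, called the background, put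
$$V_\omega=V_{\rm bg}+V^{\rm AM}_\omega,\qquad H_\omega=\Delta+V_\omega. \tag{1}$$

The essential spectrum $\sigma_{\rm ess}(A)$ of a bounded self-adjoint operator $A$ is the spectrum minus the isolated eigenvalues of finite multiplicity. It is compact, and on an infinite-dimensional space it is not empty. By Kolmogorov's zero-one law there is a deterministic set $\Sigma\subset\mathbb R$ with $\sigma_{\rm ess}(H_\omega)=\Sigma$ for $\mu$-almost every $\omega$. The reason such a law applies is that changing finitely many values of $V_\omega$ is a finite rank perturbation, and these do not move the essential spectrum.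

We use three textbook facts about bounded self-adjoint operators.

**Fact A.** If $(\psi_i)$ is an infinite orthonormal sequence with $\|(A-\mu)\psi_i\|\le\rho$ for all $i$, then $\sigma_{\rm ess}(A)\cap[\mu-\rho,\mu+\rho]\neq\emptyset$. Indeed, otherwise the closed set $\sigma_{\rm ess}(A)$ misses $[\mu-\rho',\mu+\rho']$ for some $\rho'>\rho$. The spectral projection $P$ of $A$ onto that interval then has finite rank, so $P\psi_i\to0$, because $\psi_i\to0$ weakly. Hence $\|(A-\mu)\psi_i\|\ge\rho'\|(1-P)\psi_i\|\to\rho'>\rho$, a contradiction.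

**Fact B (Weyl's criterion).** If $\lambda\in\sigma_{\rm ess}(A)$, there is an orthonormal sequence $(\varphi_i)$ with $\|(A-\lambda)\varphi_i\|\to0$.

**Fact C (Weyl's inequality).** $\sigma(A+B)$ lies in the closed $\|B\|$-neighborhood of $\sigma(A)$. For finite symmetric matrices, the eigenvalues listed in increasing order move by at most $\|B\|$.

Start with the easiest background, $V_{\rm bg}\equiv0$ (the Anderson model).

**Proposition 1.** If $V_{\rm bg}\equiv 0$, then $\Sigma=[-2,2]+\operatorname{supp}\nu$, and $\sigma(H_\omega)$ is equal to the same set for $\mu$-almost every $\omega$.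

**Proof.** Almost surely all values $V_\omega(n)$ lie in $\operatorname{supp}\nu$, which is closed, so the multiplication operator $V_\omega$ has spectrum in $\operatorname{supp}\nu$. By Fact C, $\sigma(H_\omega)\subset[-2,2]+\operatorname{supp}\nu$.

For the other inclusion let $\lambda=2\cos\theta$, $c\in\operatorname{supp}\nu$, $\epsilon>0$, and choose an integer $L\ge2$ with $2L^{-1/2}\le\epsilon$. On $I_i=[iL,iL+L-1]$, $i\in\mathbb N$, put $\psi_i(n)=L^{-1/2}e^{i\theta n}$ (here the $i$ in the exponent is the imaginary unit), and $\psi_i=0$ off $I_i$. Then $(\Delta-\lambda)\psi_i$ is nonzero only at the two end sites of $I_i$ and their two outer neighbors, with modulus $L^{-1/2}$ at each, so its norm is $2L^{-1/2}\le\epsilon$. The events $\{|V_\omega(n)-c|<\epsilon \text{ for all } n\in I_i\}$ are independent and have the same probability $\nu((c-\epsilon,c+\epsilon))^L>0$. By the Borel–Cantelli lemma, almost surely infinitely many occur, and for those $i$ we have $\|(H_\omega-\lambda-c)\psi_i\|\le2\epsilon$. The $\psi_i$ are orthonormal, so Fact A gives a point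 of $\Sigma$ within $2\epsilon$ of $\lambda+c$. Let $\epsilon=1/m\to0$; as $\Sigma$ is closed, $\lambda+c\in\Sigma$. Finally $\Sigma\subset\sigma(H_\omega)$ almost surely, so all three sets agree. $\square$

So here $\Sigma$ contains an interval of length 4. What changes when a background is present? This is the question asked by David Damanik and Anton Gorodetski in "Must the Spectrum of a Random Schrödinger Operator Contain an Interval?", arXiv:2112.02445 (2021): if $V_{\rm bg}$ is bounded and $\nu$ is compactly supported and non-degenerate, meaning $\#\operatorname{supp}\nu\ge2$, must $\Sigma$ contain an interval?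

## 2. What the same argument gives over an arbitrary background

The proof above works because, on arbitrarily long stretches, the random part imitates a constant $c$. We now run it with $\Delta+V_{\rm bg}$ in place of $\Delta$. The new difficulty is that approximate eigenvectors are no longer explicit, and they may be supported on intervals of uncontrolled length. Then the events in the Borel–Cantelli step have no common lower bound for their probability. So we first cut the vectors down to a fixed length.

**Proposition 2.** For every bounded $V_{\rm bg}$ and compactly supported $\nu$, $\Sigma\supset\sigma_{\rm ess}(\Delta+V_{\rm bg})+\operatorname{supp}\nu$. Hence if $\operatorname{supp}\nu$ contains an interval, then $\Sigma$ contains an interval for every bounded $V_{\rm bg}$. If $\operatorname{supp}\nu$ has positive measure, so does $\Sigma$.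

**Proof.** Let $H=\Delta+V_{\rm bg}$, $\lambda\in\sigma_{\rm ess}(H)$, $c\in\operatorname{supp}\nu$, $0<\epsilon<1$.

**Step 1: approximate eigenvectors far out.** There are finitely supported unit vectors $\varphi$, supported as far from $0$ as we like, with $\|(H-\lambda)\varphi\|\le\epsilon$. To see this, take $(\varphi_i)$ from Fact B. It tends weakly to $0$, so its restriction to any fixed box $[-m,m]$ tends to $0$ in norm. Removing that restriction, truncating far away and renormalizing changes $\varphi_i$ by a small amount in norm when $i$ is large, and $H$ is bounded.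

**Step 2: cutting to a fixed length.** Let $L\ge10/\epsilon$ be an integer, $\chi_j(n)=\max(0,1-|n-j|/L)$ and $c_L=\sum_n\chi_0(n)^2$. At least $L$ integers satisfy $|n|\le L/2$, and $\chi_0\ge\frac12$ there, so $c_L\ge L/4$. Summing over $j$ first,
$$\sum_j\|\chi_j\varphi\|^2=c_L,\qquad \sum_j\|\chi_j(H-\lambda)\varphi\|^2\le c_L\epsilon^2 .$$
Next,
$$([\Delta,\chi_j]\varphi)(n)=(\chi_j(n+1)-\chi_j(n))\varphi(n+1)+(\chi_j(n-1)-\chi_j(n))\varphi(n-1).$$
This is bounded by $L^{-1}(|\varphi(n+1)|+|\varphi(n-1)|)$ and vanishes for $|n-j|>L$. For each $n$ at most $2L+1$ values of $j$ contribute, so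
$$\sum_j\|[\Delta,\chi_j]\varphi\|^2\le(2L+1)\sum_n 2L^{-2}\big(|\varphi(n+1)|^2+|\varphi(n-1)|^2\big)=4(2L+1)L^{-2}.$$
Since $(H-\lambda)\chi_j\varphi=\chi_j(H-\lambda)\varphi+[\Delta,\chi_j]\varphi$, and $8(2L+1)L^{-2}\le24/L\le96L^{-2}c_L$,
$$\sum_j\|(H-\lambda)\chi_j\varphi\|^2\le2c_L\epsilon^2+8(2L+1)L^{-2}\le(2\epsilon^2+96L^{-2})\sum_j\|\chi_j\varphi\|^2\le 4\epsilon^2\sum_j\|\chi_j\varphi\|^2.$$
Hence some $j$ has $\chi_j\varphi\ne0$ and $\|(H-\lambda)\chi_j\varphi\|\le2\epsilon\|\chi_j\varphi\|$; otherwise the reverse strict inequality would hold after summation.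

**Step 3: imitation.** Normalize $\chi_j\varphi$. Starting again with $\varphi$ farther and farther out, we get unit vectors $\psi_i$ with $\|(H-\lambda)\psi_i\|\le2\epsilon$, supported in pairwise disjoint intervals $I_i$ of $2L+1$ sites, with $L$ fixed. The independent events $\{|V^{\rm AM}_\omega(n)-c|<\epsilon\ \forall n\in I_i\}$ have probability $\nu((c-\epsilon,c+\epsilon))^{2L+1}>0$, so almost surely infinitely many occur. For those $i$, $\|(H_\omega-\lambda-c)\psi_i\|\le3\epsilon$, and Fact A gives a point of $\Sigma$ within $3\epsilon$ of $\lambda+c$. Let $\epsilon=1/m\to0$; as $\Sigma$ is closed and deterministic, $\lambda+c\in\Sigma$.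

The remaining statements follow because $\sigma_{\rm ess}(H)\ne\emptyset$, so $\Sigma$ contains a translate of $\operatorname{supp}\nu$. $\square$

Two consequences direct the search. First, if $V_{\rm bg}$ is periodic, then by Floquet theory $\sigma(\Delta+V_{\rm bg})$ is a finite union of nondegenerate closed intervals, all of it essential spectrum, so $\Sigma$ contains an interval. A counterexample must be aperiodic. Second, if $\operatorname{supp}\nu$ is a finite set $S$, then $\sigma_{\rm ess}(\Delta+V_{\rm bg})+S$ is a finite union of translates of one closed set. If that closed set has empty interior, so has the union, and Proposition 2 yields no interval. The general case therefore differs from the easy one exactly here: with finite $S$, all intervals must come from the operator and not from $\nu$.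

## 3. A background that leaves a null set

**Definition.** A sequence $W:\mathbb Z\to\mathbb R$ is limit-periodic if it is a uniform limit of periodic sequences. For example, $W(n)=\sum_{j\ge1}2^{-j}\mathbf 1[2^j\mid n]$ is a uniform limit of its partial sums, which are periodic. It is not periodic itself, since $W(0)=1$ and $W(n)<1$ for $n\neq0$.

**Definition.** For a bounded set $\mathcal N\subset\mathbb R$ let $N_r$ be the least number of intervals of length $r$ that cover it. The lower box dimension is $\underline{\dim}_B\mathcal N=\liminf_{r\to0}\log N_r/\log(1/r)$. The Hausdorff dimension is at most $\underline{\dim}_B\mathcal N$. To bound $\underline{\dim}_B$ from above it is enough to have good covers along one sequence $r_k\to0$.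

**Theorem 3.** Let $S\subset\mathbb R$ be finite with $s=\#S\ge2$, and let $\varepsilon>0$. There is a bounded (limit-periodic) $V_{\rm bg}:\mathbb Z\to\mathbb R$ and a set $\mathcal N\subset\mathbb R$ of Lebesgue measure $0$ and lower box dimension (hence Hausdorff dimension) $\le\varepsilon$ such that
$$\sigma(\Delta+V_{\rm bg}+v)\subset\mathcal N\qquad\text{for every }v\in S^{\mathbb Z}.$$

If $\operatorname{supp}\nu=S$, then $V^{\rm AM}_\omega\in S^{\mathbb Z}$ almost surely, so $\sigma(H_\omega)\subset\mathcal N$ almost surely and $\Sigma\subset\mathcal N$. Thus $\Sigma$ is a compact set of measure zero and contains no interval. **The answer to the question is no**, for every $\nu$ with finite support, Bernoulli measures included. The theorem speaks of every $v\in S^{\mathbb Z}$, so neither independence nor identical distribution is used.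

## 4. Wells, resonances, and the count of patterns

Without hopping the problem is trivial. If we drop $\Delta$ and take a periodic background, then multiplication by $V_{\rm bg}+v$ has only finitely many values, so finite spectrum. Hopping creates intervals by coupling equal levels. For two levels,
$$\begin{pmatrix}a&t\\t&b\end{pmatrix}\quad\text{has eigenvalues}\quad\frac{a+b}2\pm\sqrt{\Big(\frac{a-b}2\Big)^2+t^2}.$$
If $a=b$, the levels become $a\pm t$. If $|a-b|=g>0$, each level moves by $\sqrt{g^2/4+t^2}-g/2\le t^2/g$, which is far less than $t$ when $g\gg t$. An infinite chain of equal levels $a$ with nearest-neighbor coupling $t$ has spectrum $[a-2t,a+2t]$, an interval. So we want levels that are detuned by much more than their coupling.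

A first attempt is a steep periodic staircase $M\cdot(n\bmod p)$ with $M$ huge. For a given energy $E$ the sites with $U(n)=V_{\rm bg}(n)+v(n)$ near $E$ then lie in one residue class modulo $p$, and between two consecutive ones the Green function decays like $\beta^{-p}$ with $\beta$ of the order of $M$. But the staircase alone is periodic, and Proposition 2 says that intervals remain: sites that are congruent modulo $p$ are still resonant. So we add a perturbation that detunes them, and two obstacles appear.

The first obstacle is the pigeonhole principle. The potential is bounded, so for any fixed $\eta>0$ there are infinitely many pairs $n\ne m$ with $|U(n)-U(m)|<\eta$. We cannot make all wells non-resonant at one accuracy. What we can require is a hierarchy: lengths $p_1\mid p_2\mid\cdots$ and accuracies $\eta_1>\eta_2>\cdots$ such that two wells with $n-m\in p_k\mathbb Z\setminus p_{k+1}\mathbb Z$ are detuned by $\eta_k$. Wells that are resonant at accuracy $\eta_k$ are then at least $p_{k+1}$ apart, where the coupling is far smaller still.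

The second obstacle is specific to our problem. The detuning must hold for all $v\in S^{\mathbb Z}$ at once. The level of a well depends on all of $v$, there are uncountably many $v$, and a union bound over them is meaningless. For one fixed $v$ a small generic perturbation would suffice; here it would have to serve all of them.

The way through is to compare three exponential rates. Define the level of the well at $n$ by the eigenvalues of the operator restricted to a window of radius $R$ around $n$. Then:

- there are at most $s^{2(2R+1)}$ pairs of patterns in two such windows;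
- cutting to the window costs an error of order $A^{-2R}$, where $A\geq\beta^{1/2}$ is the decay rate of Green functions;
- the detuning that we ask for is $\eta=\beta^{-R/16}$.

The error is much smaller than $\eta$. For $\beta$ large in terms of $s$, the product of $\eta$ with the number of cases is small, so a random perturbation succeeds for all patterns together. Thus the entropy $\log s$ per site is beaten by $\log\beta$. The perturbation at level $k$ must be smaller than $\eta_{k-1}$, to preserve what was gained before, and much larger than $\eta_k$, to be effective. This forces $R_k-R_{k-1}$ to be a fixed fraction of $R_k$ at least, and the choice below meets this.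

## 5. Lengths, accuracies and decay rates

This section fixes all constants and checks the inequalities that the proof will call. Let $S\subset[v_-,v_-+D]$. For $k\ge1$ put
$$p_k=2^{k^2+5},\qquad R_1=1,\qquad R_k=1+p_1+\dots+p_{k-1}.$$
So $p_1,p_2,p_3=64,512,16384$ and $R_1,R_2,R_3=1,65,577$.

**Lengths.** We have
$$p_k\mid p_{k+1},\quad p_{k+1}\ge8p_k,\quad R_k\le2p_{k-1}\ (k\ge2),\quad p_k\ge4R_k,\quad p_k\ge\tfrac32R_k+24. \tag{2}$$
Indeed $p_{k+1}/p_k=2^{2k+1}\ge8$. Hence, for $k\ge2$, $R_k\le1+\frac87p_{k-1}\le2p_{k-1}$ and $p_k\ge8p_{k-1}\ge4R_k$. Since then $R_k\ge65$, $4R_k\ge\frac32R_k+24$. For $k=1$ we have $p_1=64$ and $R_1=1$. Moreover, since $R_k-R_j=p_j+\dots+p_{k-1}$,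
$$\text{for }j\le k,\quad R_k-R_j\ \text{is a nonnegative integer multiple of }p_j. \tag{3}$$

**Choice of $\beta$.** Let
$$q_k^{-1}=2^{k+4}\,p_{k+1}^2\,(2R_k+1)^3\,s^{2(2R_k+1)}. \tag{4}$$
Apart from constants, the case count of Lemma 5 is in $q_k^{-1}$. Since $\log p_{k+1}=O(k^2)$ while $R_k\ge p_{k-1}=2^{(k-1)^2+5}$ for $k\ge2$, the quantity $\kappa=\sup_kR_k^{-1}\log(4/q_k)$ is finite, and it depends only on $s$. So we may fix $\beta$, as large as we like, with
$$\beta\ge2^{11},\qquad\beta\ge D+2,\qquad\beta^{R_k/32}\ge4/q_k\quad(k\ge1); \tag{5}$$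
the last condition says $\log\beta\ge32\kappa$.

**Accuracies and perturbation sizes.** Put $M=6\beta$, $\eta_k=\beta^{-R_k/16}$, $\delta_1=1$, $\delta_{k+1}=\eta_k/4$. Then
$$\sum_{j>k}\delta_j\le\eta_k/2\quad(k\ge1),\qquad\sum_{j\ge1}\delta_j\le2. \tag{6}$$
For $j\ge2$, $\delta_{j+1}/\delta_j=\eta_j/\eta_{j-1}=\beta^{-p_{j-1}/16}\le\beta^{-4}\le\frac12$, so the first sum is at most $2\delta_{k+1}=\eta_k/2$. The second is at most $1+\eta_1/2\le2$. Also
$$\eta_k\le q_k\delta_k\qquad(k\ge1). \tag{7}$$
For $k=1$ this reads $\beta^{1/16}\ge1/q_1$, which follows from (5). For $k\ge2$ it reads $\beta^{p_{k-1}/16}\ge4/q_k$, and $p_{k-1}\ge R_k/2$ by (2), so (5) applies again.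

**Decay rates.** Green functions at level $k$ will be bounded by $K_kA_k^{-|x-y|}$, where $A_0=\beta$, $K_0=1$,
$$A_k=A_{k-1}\Big(\frac{16K_{k-1}\beta^2}{\eta_k}\Big)^{-1/p_k},\qquad K_k=\frac{32K_{k-1}^2\beta^2}{\eta_k}. \tag{8}$$
We need that the rate never drops below $\beta^{1/2}$ and that $K_k$ stays under control:
$$1\le K_k\le\beta^{R_{k+1}/8},\qquad\beta^{1/2}\le A_k\le A_{k-1}\le\beta, \tag{9}$$
where the comparison with $A_{k-1}$ is for $k\ge1$. For the first part, $K_0=1$. If $K_{k-1}\le\beta^{R_k/8}$, then, as $32\le\beta$, $K_k\le\beta^{R_k/4+3+R_k/16}$. This is at most $\beta^{(R_k+p_k)/8}=\beta^{R_{k+1}/8}$, because that is the inequality $p_k\ge\frac32R_k+24$ after rearrangement. For the second part, $A_k\le A_{k-1}$ is clear, and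
$$\log\frac{A_0}{A_k}\le\log\beta\sum_{j\ge1}\frac1{p_j}\Big(1+\frac{R_j}8+2+\frac{R_j}{16}\Big).$$
The term $j=1$ is $(3+\frac3{16})/64<0.05$. For $j\ge2$, $R_j/p_j\le2p_{j-1}/p_j=2^{2-2j}$, so these terms sum to at most $\frac3{16}\cdot\frac13+\sum_{j\ge2}\frac3{p_j}<0.08$. Thus $\log(A_0/A_k)\le\frac12\log\beta$. By (8) we also have $K_k\ge K_{k-1}$.

Finally, the cost of cutting to a window is less than the accuracy:
$$4K_{k-1}^2A_{k-1}^{-(2R_k-1)}\le\eta_k\qquad(k\ge1). \tag{10}$$
By (9) the left side is at most $4\beta^{R_k/4-R_k+1/2}$, so it is enough that $\beta^{\frac{11}{16}R_k-\frac12}\ge4$. As $R_k\ge1$ and $\beta\ge2^{11}$, the left side here is at least $\beta^{3/16}\ge2^{33/16}\ge4$.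

## 6. The background and the non-resonance lemma

Let $X_k(x)$, for $k\ge1$ and $x\in\mathbb Z/p_{k+1}\mathbb Z$, be independent, with $X_k(x)$ uniform on $[0,\delta_k]$. View $X_k$ as a $p_{k+1}$-periodic sequence and set
$$W_{\le k}(n)=M\cdot(n\bmod p_1)+\sum_{j\le k}X_j(n),\qquad W=\lim_kW_{\le k}, \tag{11}$$
with $n\bmod p_1\in\{0,\dots,p_1-1\}$. By (6), $0\le W-W_{\le k}\le\eta_k/2$, so $W$ is bounded and is a uniform limit of the $p_{k+1}$-periodic sequences $W_{\le k}$. These auxiliary random variables have nothing to do with $\omega$; one realization will be frozen.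

For a finite interval $I\subset\mathbb Z$ let $H_I$ be the restriction of $\Delta+W+v$ to $\ell^2(I)$, with hopping out of $I$ deleted, and $H_I^{\le k}$ the same with $W_{\le k}$. Put $B_k(n)=[n-R_k,n+R_k]$.

**Lemma 4 (elementary Wegner bound).** Let $H_0$ be a self-adjoint operator on $\ell^2(B)$, $\#B=b$, let $(t_x)_{x\in B}$ be i.i.d. uniform on $[0,\delta]$, and let $J$ be an interval. Then
$$P\big(\sigma(H_0+\operatorname{diag}t)\cap J\ne\emptyset\big)\le b^2|J|/\delta. \tag{12}$$

**Proof.** The purpose is to use the shift of all $t_x$ by a common amount, which shifts all eigenvalues equally. Write $t=t'+\tau(1,\dots,1)$ with $\tau=\min_xt_x$. Then $t'$ lies in one of the $b$ faces $\{t'_x=0\}$ of the cube $[0,\delta]^B$, each of $(b-1)$-dimensional volume $\delta^{b-1}$. For a given face, $(t',\tau)\mapsto t$ is linear with determinant of modulus $1$: $t_x=\tau$ and $t_y=t'_y+\tau$ for $y\ne x$. For fixed $t'$ the eigenvalues of $H_0+\operatorname{diag}t$ are $\lambda_i+\tau$, where $\lambda_1,\dots,\lambda_b$ are those of $H_0+\operatorname{diag}t'$. So the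 set of $\tau$ for which one of them is in $J$ has measure at most $b|J|$. The bad volume is at most $b\cdot\delta^{b-1}\cdot b|J|$. Divide by $\delta^b$. $\square$

**Lemma 5 (non-resonance).** There is a realization of the $X_k$ such that for all $k\ge1$, all $v\in S^{\mathbb Z}$, and all $n,m$ with $n-m\in p_k\mathbb Z\setminus p_{k+1}\mathbb Z$,
$$\operatorname{dist}\big(\sigma(H_{B_k(n)}),\sigma(H_{B_k(m)})\big)\ge3\eta_k. \tag{13}$$

**Proof.** **Step 1: reduction to finitely many cases.** Since $0\le W-W_{\le k}\le\eta_k/2$, Fact C shows that replacing $W$ by $W_{\le k}$ moves each of the two spectra by at most $\eta_k/2$. So it is enough to have distance at least $4\eta_k$ for $H^{\le k}$. As $W_{\le k}$ is $p_{k+1}$-periodic, only the residues of $n,m$ modulo $p_{k+1}$ and the patterns $v|_{B_k(n)},v|_{B_k(m)}$ matter. We treat the two patterns as arbitrary, unrelated elements of $S^{2R_k+1}$. This leaves at most $p_{k+1}^2s^{2(2R_k+1)}$ cases.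

**Step 2: the two windows see disjoint sets of variables $X_k$.** Each window projects injectively to $\mathbb Z/p_{k+1}\mathbb Z$, since $2R_k+1\le4R_k\le p_k$. The projections are disjoint: if $x\in B_k(n)$, $y\in B_k(m)$ and $x\equiv y$, then $(x-n)-(y-m)\equiv m-n$ modulo $p_{k+1}$. The left side has modulus at most $2R_k<p_k$. But every integer congruent to $m-n$ modulo $p_{k+1}$ is a multiple of $p_k$ and not of $p_{k+1}$, hence a nonzero multiple of $p_k$, of modulus at least $p_k$. This is a contradiction.

**Step 3: one case.** Condition on all $X_j$ with $j<k$ and on $X_k$ over $B_k(m)$. Then $H^{\le k}_{B_k(m)}$ is fixed, with at most $2R_k+1$ eigenvalues, while $X_k$ over $B_k(n)$ is still i.i.d. uniform on $[0,\delta_k]$. Apply (12) with $b=2R_k+1$ to each interval of radius $4\eta_k$ around an eigenvalue of $H^{\le k}_{B_k(m)}$. The probability that the distance is less than $4\eta_k$ is at most $(2R_k+1)^3\,8\eta_k/\delta_k$.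

**Step 4: all cases.** By (4) and (7) the failure probability at level $k$ is at most
$$p_{k+1}^2s^{2(2R_k+1)}(2R_k+1)^3\cdot\frac{8\eta_k}{\delta_k}=2^{-k-1}\frac{\eta_k}{q_k\delta_k}\le2^{-k-1}.$$
Summing over $k\ge1$ gives at most $\frac12<1$. So some realization has no failure at any level. $\square$

Fix such a realization, and set $V_{\rm bg}=W$. From here on nothing is random.

## 7. Resonant sets and the inductive statements

Fix $v\in S^{\mathbb Z}$ and $E\in\mathbb R$. Write $U=W+v$, $H_v=\Delta+U$, and $G_I=(E-H_I)^{-1}$ when it exists.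

**Schur complement.** For a finite interval $I$ and $N\subset I$, write with respect to $\ell^2(I\setminus N)\oplus\ell^2(N)$
$$E-H_I=\begin{pmatrix}P&-B^*\\-B&Q\end{pmatrix},\qquad T=Q-BP^{-1}B^*\quad\text{if }P\text{ is invertible},$$
where $B$ has entry $1$ between adjacent sites and $0$ otherwise. Then $\det(E-H_I)=\det P\det T$, so $E-H_I$ is invertible exactly when $T$ is, and in that case
$$G_I=\begin{pmatrix}P^{-1}+P^{-1}B^*T^{-1}BP^{-1}&P^{-1}B^*T^{-1}\\T^{-1}BP^{-1}&T^{-1}\end{pmatrix}, \tag{14}$$
as one checks by multiplication. For example, with $I=\{n-1,n,n+1\}$ and $N=\{n\}$ we get the number $T=E-U(n)-\frac1{E-U(n-1)}-\frac1{E-U(n+1)}$, if both denominators are nonzero. It plays the role of "energy minus level of the well at $n$", with the neighbors taken into account.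

We shall define sets $\mathbb Z\supset Z_0\supset Z_1\supset\cdots$, depending on $v$ and $E$; $Z_k$ consists of the sites that are still resonant with $E$ at accuracy $\eta_k$. Not every interval can be treated: whether a site $z\in Z_{j-1}$ belongs to $Z_j$ will be decided by the window $B_j(z)$. If an interval cuts that window, the test says nothing about the interval. This is why we need the following notion.

**Definition.** A finite interval $I$ is $k$-admissible if for every $1\le j\le k$ and every $z\in Z_{j-1}\cap I$ we have $B_j(z)\subset I$. Every finite interval is $0$-admissible, and $k$-admissible implies $(k-1)$-admissible. For example, as $R_1=1$, $I$ is $1$-admissible exactly when neither of its endpoints is in $Z_0$.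

We prove by induction on $k\ge0$:

- $(\mathrm C_k)$: $Z_k$ is contained in a single residue class modulo $p_{k+1}$.
- $(\mathrm G_k)$: if $I$ is a $k$-admissible finite interval with $I\cap Z_k=\emptyset$, then $E\notin\sigma(H_I)$ and $|G_I(x,y)|\le K_kA_k^{-|x-y|}$ for all $x,y\in I$.

**Level 0.** This step uses only the staircase. Let $Z_0=\{n:|E-U(n)|<M/3\}$. By (6), $U(n)\in M(n\bmod p_1)+[v_-,v_-+D+2]$. For $n,m\in Z_0$ we have $|U(n)-U(m)|<\frac23M$, so
$$M\,|(n\bmod p_1)-(m\bmod p_1)|<\tfrac23M+D+2\le4\beta+\beta<6\beta=M,$$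
and the residues agree. This is $(\mathrm C_0)$.

If $I\cap Z_0=\emptyset$, then $|E-U|\ge M/3=2\beta$ on $I$. Expand $(E-U-\Delta_I)^{-1}$ in the Neumann series $\sum_l((E-U)^{-1}\Delta_I)^l(E-U)^{-1}$, which converges in norm since $\|(E-U)^{-1}\Delta_I\|\le1/\beta<1$; in particular $E\notin\sigma(H_I)$. The entry $(x,y)$ is a sum over nearest-neighbor walks in $I$ from $x$ to $y$. There are at most $2^l$ walks of length $l$, none if $l<|x-y|$, and each has weight at most $(2\beta)^{-l-1}$. Hence
$$|G_I(x,y)|\le\sum_{l\ge|x-y|}2^l(2\beta)^{-l-1}=\frac1{2\beta}\cdot\frac{\beta^{-|x-y|}}{1-1/\beta}\le\beta^{-|x-y|},$$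
which is $(\mathrm G_0)$.

## 8. Windows, and the sparsity of $Z_k$

Let $k\ge1$ and assume that $Z_0,\dots,Z_{k-1}$ are defined and that $(\mathrm C_j)$, $(\mathrm G_j)$ hold for $j\le k-1$.

**Step 1: the two half-windows are admissible.** The purpose is to apply $(\mathrm G_{k-1})$ beside a resonant site. Let $n\in Z_{k-1}$, $J^+=[n+1,n+R_k]$, $J^-=[n-R_k,n-1]$. By $(\mathrm C_{k-1})$ the other points of $Z_{k-1}$ are at distance at least $p_k>R_k$ from $n$, so $J^\pm\cap Z_{k-1}=\emptyset$.

To see that $J^+$ is $(k-1)$-admissible, let $1\le j\le k-1$ and $z\in Z_{j-1}\cap J^+$. Since $n\in Z_{k-1}\subset Z_{j-1}$, $(\mathrm C_{j-1})$ gives $z=n+ip_j$ with an integer $i\ge1$. On the left, $z-R_j\ge n+p_j-R_j\ge n+1$ by (2). On the right, (3) gives $R_k=R_j+cp_j$ with an integer $c\ge0$. From $ip_j\le R_k=R_j+cp_j<(c+1)p_j$ we get $i\le c$, hence $z+R_j\le n+cp_j+R_j=n+R_k$. So $B_j(z)\subset J^+$. This is the reason for the choice $R_k=1+p_1+\dots+p_{k-1}$. By symmetry $J^-$ is $(k-1)$-admissible.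

**Step 2: definition of $Z_k$.** By Step 1 and $(\mathrm G_{k-1})$,
$$F_n(E)=E-U(n)-G_{J^-}(n-1,n-1)-G_{J^+}(n+1,n+1) \tag{15}$$
is well defined for $n\in Z_{k-1}$. Put $Z_k=\{n\in Z_{k-1}:|F_n(E)|<\eta_k\}$.

**Step 3: resonance means that $E$ is near a window eigenvalue.** $F_n(E)$ is the Schur complement of $E-H_{B_k(n)}$ onto the site $n$. If $F_n(E)=0$, then $E\in\sigma(H_{B_k(n)})$. Otherwise $E\notin\sigma(H_{B_k(n)})$, and (14) gives $G_{B_k(n)}(n,n)=1/F_n(E)$. The norm of $G_{B_k(n)}$ is the inverse of the distance from $E$ to the spectrum, so that distance is at most $|F_n(E)|$. In both cases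
$$n\in Z_k\ \Longrightarrow\ \operatorname{dist}\big(E,\sigma(H_{B_k(n)})\big)<\eta_k. \tag{16}$$

**Step 4: proof of $(\mathrm C_k)$.** Here Lemma 5 enters. Let $n,m\in Z_k$. Then $p_k\mid n-m$ by $(\mathrm C_{k-1})$. If $p_{k+1}\nmid n-m$, then (16) for $n$ and for $m$ gives $\operatorname{dist}(\sigma(H_{B_k(n)}),\sigma(H_{B_k(m)}))<2\eta_k$, which contradicts (13). So $p_{k+1}\mid n-m$.

## 9. Green function decay at level $k$

We prove $(\mathrm G_k)$. Write $K=K_{k-1}$, $A=A_{k-1}$. Let $I$ be $k$-admissible with $I\cap Z_k=\emptyset$, and let $N=I\cap Z_{k-1}=\{n_1<\dots<n_r\}$. If $N=\emptyset$, then $(\mathrm G_{k-1})$ applies to $I$, and $K_k\ge K$, $A_k\le A$ give the claim. Assume $r\ge1$ from now on. The plan is to remove the sites of $N$, use $(\mathrm G_{k-1})$ on the pieces, and put the sites back by a Schur complement whose diagonal is large (because $N$ misses $Z_k$) and whose off-diagonal is tiny (because $N$ is sparse).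

**Step 1: the pieces are admissible.** Let $I_0,\dots,I_r$ be the successive components of $I\setminus N$. They are nonempty, since $B_k(n_i)\subset I$, $R_k\ge1$ and $n_{i+1}-n_i\ge p_k>2$. Let $1\le j\le k-1$ and $z\in Z_{j-1}\cap I_i$. Then $B_j(z)\subset I$, as $I$ is $k$-admissible. Each $n_l$ is in $Z_{k-1}\subset Z_{j-1}$ and differs from $z$, so $|z-n_l|\ge p_j>R_j$ by $(\mathrm C_{j-1})$. Thus the interval $B_j(z)$ avoids $N$, and it lies in $I_i$. So $I_i$ is $(k-1)$-admissible, and $I_i\cap Z_{k-1}=\emptyset$. By $(\mathrm G_{k-1})$, $G_{I_i}$ exists and $|G_{I_i}(x,y)|\le KA^{-|x-y|}$.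

**Step 2: the Schur complement onto $N$.** In the notation of (14), $P^{-1}=G_\oplus=\bigoplus_iG_{I_i}$. Points of $N$ are not adjacent to each other, so $T$ is tridiagonal with
$$T_{ii}=E-U(n_i)-G_{I_{i-1}}(n_i-1,n_i-1)-G_{I_i}(n_i+1,n_i+1),$$
$$T_{i,i+1}=T_{i+1,i}=-G_{I_i}(n_i+1,n_{i+1}-1).$$

**Step 3: the diagonal is at least $\eta_k/2$.** We compare $T_{ii}$ with $F_{n_i}(E)$, where the pieces $I_{i-1},I_i$ are replaced by the half-windows of $n_i$. Put $c=n_i+1$, $d=n_i+R_k$, so $J^+=[c,d]$. Since $B_k(n_i)\subset I$ and, for $i<r$, $n_{i+1}-n_i\ge p_k>R_k$, we have $J^+\subset I_i$, with the same left endpoint $c$. If $J^+\ne I_i$, let $u=G_{I_i}(\cdot,c)$. Restricting $(E-H_{I_i})u=\delta_c$ to $J^+$, where only the hopping from $d+1$ to $d$ is lost, gives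
$$(E-H_{J^+})u|_{J^+}=\delta_c+u(d+1)\delta_d.$$
Applying $G_{J^+}$ and evaluating at $c$,
$$G_{I_i}(c,c)-G_{J^+}(c,c)=G_{J^+}(c,d)\,G_{I_i}(d+1,c). \tag{17}$$
By $(\mathrm G_{k-1})$ on $J^+$ and on $I_i$, the right side has modulus at most $KA^{-(R_k-1)}\cdot KA^{-R_k}=K^2A^{-(2R_k-1)}$. If $J^+=I_i$ the difference is $0$. The left side of $n_i$ is treated likewise. With (10),
$$|T_{ii}-F_{n_i}(E)|\le2K^2A^{-(2R_k-1)}\le\eta_k/2.$$
Since $n_i\in Z_{k-1}\setminus Z_k$, $|F_{n_i}(E)|\ge\eta_k$. Hence $|T_{ii}|\ge\eta_k/2$.

**Step 4: the off-diagonal is tiny.** Let $d_i=n_{i+1}-n_i\ge p_k$. By $(\mathrm G_{k-1})$, $|T_{i,i+1}|\le KA^{-(d_i-2)}$. The definition (8) of $A_k$ was made for the next line. Using $A\le\beta$, $A_k\le A$ and $d_i\ge p_k$,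
$$\frac2{\eta_k}|T_{i,i+1}|\le\frac{2KA^2}{\eta_k}A^{-d_i}\le\frac18\cdot\frac{16K\beta^2}{\eta_k}A^{-d_i}=\frac18\Big(\frac A{A_k}\Big)^{p_k}A^{-d_i}\le\frac18A_k^{-d_i}\le\frac14A_k^{-d_i}.$$
So the loss in the rate is spread over a distance of at least $p_k$.

**Step 5: inverting $T$.** Write $T=\mathcal D-O$ with $\mathcal D$ the diagonal part. By Steps 3 and 4 the entries of $\mathcal D^{-1}O$ between neighbors $n_i,n_{i+1}$ (in either order) are at most $\frac14A_k^{-d_i}$ in modulus, so its absolute row sums are at most $\frac12$. Hence $T$ is invertible and $T^{-1}=\sum_l(\mathcal D^{-1}O)^l\mathcal D^{-1}$. Expand over nearest-neighbor walks on $\{1,\dots,r\}$. There are at most $2^l$ walks of length $l$ from a given start. A walk from $\alpha\in N$ to $\gamma\in N$ covers a total distance of at least $|\alpha-\gamma|$, so its weight is at most $4^{-l}A_k^{-|\alpha-\gamma|}$. Therefore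
$$|T^{-1}_{\alpha\gamma}|\le\frac2{\eta_k}\sum_{l\ge0}2^l4^{-l}A_k^{-|\alpha-\gamma|}=\frac4{\eta_k}A_k^{-|\alpha-\gamma|}. \tag{18}$$
In particular $E\notin\sigma(H_I)$.

**Step 6: the full Green function.** Let $x\in I_i$, $y\in I_j$. By (14),
$$G_I(x,y)=G_\oplus(x,y)+\sum G_{I_i}(x,x')\,T^{-1}_{\alpha\gamma}\,G_{I_j}(y',y),$$
where the sum is over endpoints $x'$ of $I_i$ and $y'$ of $I_j$ adjacent to $\alpha,\gamma\in N$ respectively; there are at most $2\cdot2$ terms. Since $|x-x'|\ge|x-\alpha|-1$, $|y-y'|\ge|y-\gamma|-1$ and $A\ge A_k\ge1$, each term is at most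
$$K^2\cdot\frac4{\eta_k}\,A_k^2\,A_k^{-|x-\alpha|-|\alpha-\gamma|-|\gamma-y|}\le\frac{4K^2A_k^2}{\eta_k}A_k^{-|x-y|}.$$
Hence
$$|G_I(x,y)|\le\Big(K+\frac{16K^2A_k^2}{\eta_k}\Big)A_k^{-|x-y|}\le\frac{32K^2\beta^2}{\eta_k}A_k^{-|x-y|}=K_kA_k^{-|x-y|}.$$
If exactly one of $x,y$ is in $N$, (14) gives a sum of at most two terms and the bound $2K\frac4{\eta_k}A_k\,A_k^{-|x-y|}$. If both are in $N$, (18) is the bound. Both are at most $K_kA_k^{-|x-y|}$. This proves $(\mathrm G_k)$ and completes the induction. $\square$

## 10. Covering all the spectra by one null set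

**Lemma 6.** If $E\in\sigma(H_v)$, then $Z_k\ne\emptyset$ for all $k\ge0$.

**Proof.** Suppose not, and let $k$ be minimal with $Z_k=\emptyset$.

**Step 1: there are $k$-admissible intervals exhausting $\mathbb Z$.** For $k=0$ all finite intervals will do. For $k\ge1$ pick $n\in Z_{k-1}$, which exists by minimality, and take $I=[n-R_k-ip_k,\,n+R_k+ip_k]$ with $i\in\mathbb N$. Let $1\le j\le k$ and $z\in Z_{j-1}\cap I$. As $n\in Z_{j-1}$, $(\mathrm C_{j-1})$ gives $z=n+lp_j$ with $l\in\mathbb Z$. By (3) and $p_j\mid p_k$, $R_k+ip_k=R_j+cp_j$ with an integer $c\ge0$. From $|l|p_j\le R_j+cp_j<(c+1)p_j$ we get $|l|\le c$, so $B_j(z)\subset[n-cp_j-R_j,n+cp_j+R_j]=I$.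

**Step 2: a uniform resolvent bound.** For these $I$ we have $I\cap Z_k=\emptyset$, so $(\mathrm G_k)$ applies. The Schur test bounds the norm of the symmetric matrix $G_I$ by its largest absolute row sum: $\|G_I\|\le K_k\sum_{r\in\mathbb Z}A_k^{-|r|}\le3K_k$, since $A_k\ge\beta^{1/2}\ge2$. This is uniform in $I$. If $\varphi$ is finitely supported and $I$ contains its support and all neighbors of it, then $(E-H_v)\varphi=(E-H_I)\varphi$, so $\|(E-H_v)\varphi\|\ge\|\varphi\|/(3K_k)$. By density this holds for all $\varphi\in\ell^2(\mathbb Z)$. As $H_v$ is self-adjoint, $E\notin\sigma(H_v)$, a contradiction. $\square$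

**Proof of Theorem 3.** Let $\mathcal E_k$ be the set of all eigenvalues of $H^{\le k}_{B_k(n)}$, over all $n\in\mathbb Z$ and all patterns of $v$ on $B_k(n)$ with values in $S$. By periodicity of $W_{\le k}$ it is finite, with
$$\#\mathcal E_k\le p_{k+1}(2R_k+1)s^{2R_k+1}. \tag{19}$$
It does not depend on $v$ or $E$. Let $v\in S^{\mathbb Z}$ and $E\in\sigma(H_v)$. By Lemma 6 there is $n\in Z_k$, and (16) gives $\operatorname{dist}(E,\sigma(H_{B_k(n)}))<\eta_k$. As $0\le W-W_{\le k}\le\eta_k/2$, Fact C gives $\operatorname{dist}(E,\mathcal E_k)<\frac32\eta_k$. This holds for every $k\ge1$, so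
$$\sigma(H_v)\subset\mathcal N:=\bigcap_{k\ge1}\big\{E:\operatorname{dist}(E,\mathcal E_k)\le\tfrac32\eta_k\big\}\qquad\text{for every }v\in S^{\mathbb Z}. \tag{20}$$

**Measure.** The $k$-th set in (20) is a union of $\#\mathcal E_k$ intervals of length $3\eta_k$. By (7), (19) and (4), $|\mathcal N|\le3\eta_k\,\#\mathcal E_k\le3q_k\delta_k\,\#\mathcal E_k\le\delta_k$ for every $k$, and $\delta_k\to0$. So $|\mathcal N|=0$.

**Dimension.** The same covers, with $r=3\eta_k$, give
$$\underline{\dim}_B\mathcal N\le\lim_{k\to\infty}\frac{\log\big(p_{k+1}(2R_k+1)s^{2R_k+1}\big)}{\frac{R_k}{16}\log\beta-\log3}=\frac{32\log s}{\log\beta},$$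
because $\log p_{k+1}=o(R_k)$. The only conditions on $\beta$ were the lower bounds (5), so we may choose $\beta$ so large that the right side is at most $\varepsilon$. With $V_{\rm bg}=W$, the theorem is proved. $\square$

## 11. How small $\Sigma$ cannot be

The dimension of $\Sigma$ can be made as small as we like, but $\Sigma$ cannot become negligible in the sense of potential theory. Recall the Fekete–Szegő theorem: for a compact set $\Sigma\subset\mathbb R$, the logarithmic capacity equals the Chebyshev constant, the limit as $d\to\infty$ of $\inf_Q\big(\sup_\Sigma|Q|\big)^{1/d}$ over monic polynomials $Q$ of degree $d$. For real $\Sigma$ one may take $Q$ real, since replacing the coefficients by their real parts does not increase $|Q|$ on $\mathbb R$. For example, $[-2,2]$ has capacity $1$, and countable compact sets have capacity $0$.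

**Proposition 7.** For every bounded $V_{\rm bg}$ and every compactly supported $\nu$, $\Sigma$ has logarithmic capacity $\ge1$. In particular $\Sigma$ is uncountable. The constant $1$ is optimal if degenerate $\nu$ are admitted ($V_{\rm bg}\equiv0$, $\nu=\delta_0$, $\Sigma=[-2,2]$).

**Proof.** Let $Q$ be a monic real polynomial of degree $d\ge1$, and choose $\omega$ with $\sigma_{\rm ess}(H_\omega)=\Sigma$. The aim is $\sup_\Sigma|Q|\ge1$. Here $\delta_j$ denotes the unit vector at site $j$.

For every $j$ we have $\|Q(H_\omega)\delta_j\|\ge1$: the component of $Q(H_\omega)\delta_j$ at site $j+d$ equals $1$, because $d$ steps to the right are needed to reach that site, so only the leading term contributes. On the other hand let $t>\sup_\Sigma|Q|$. The set $\{\lambda\in\sigma(H_\omega):|Q(\lambda)|\ge t\}$ is compact and disjoint from the essential spectrum, so the spectral projection $P$ of $H_\omega$ onto it has finite rank. As $\delta_j\to0$ weakly when $j\to\infty$, $P\delta_j\to0$, and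
$$1\le\|Q(H_\omega)\delta_j\|\le t+\|Q(H_\omega)\|\,\|P\delta_j\|\longrightarrow t.$$
So $t\ge1$ for all such $t$, that is, $\sup_\Sigma|Q|\ge1$. Hence the Chebyshev constant, and with it the capacity, is at least $1$. Since countable compact sets have capacity $0$, $\Sigma$ is uncountable. The example of optimality is the capacity of $[-2,2]$. $\square$

Together, Theorem 3 and Proposition 2 say that every finitely supported non-degenerate $\nu$ admits a bounded background for which $\Sigma$ contains no interval, while no $\nu$ whose support has nonempty interior does. No classification is claimed for infinite supports with empty interior.
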